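\title{Weak K\"onig's lemma and $\Sigma^0_2$-bounding do not prove bounded Ramsey's theorem for pairs}

\begin{abstract}
Bounded Ramsey's theorem for pairs, $\mathsf{BRT}^2_2$, says that a graph on $\mathbb{N}$ whose cliques have bounded size has an infinite independent set. We show that $\mathsf{RCA}_0+\mathsf{WKL}+\mathsf{B}\Sigma^0_2$ does not prove $\mathsf{BRT}^2_2$. More precisely, every model of $\mathsf{RCA}_0+\mathsf{B}\Sigma^0_2$ generated by one set $A$ has an extension with the same numbers that satisfies $\mathsf{WKL}$ and $\mathsf{B}\Sigma^0_2$, and in both models the theorem holds for the clique bound $\ell$ exactly when $\ell$ lies in every $\Sigma_2(A)$ cut. The proof combines a uniformly low model of $\mathsf{WKL}$, a binary counter that defeats any finite number of sets at the cost of one unit of clique size, and a priority construction whose blocks settle along a $\Sigma_2$ cut.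
\end{abstract}

\section{The question and the results}\label{sec:intro}

We work in second-order arithmetic over the base system $\mathsf{RCA}_0$, which consists of the basic axioms, $\Delta^0_1$-comprehension and $\Sigma^0_1$-induction. Weak K\"onig's lemma, $\mathsf{WKL}$, says that every infinite subtree of $2^{<\mathbb{N}}$ has an infinite path; $\mathsf{I}\Sigma^0_2$ and $\mathsf{B}\Sigma^0_2$ are the induction and bounding schemes for $\Sigma^0_2$ formulas, recalled in Section~\ref{sec:tools}.

Let $[X]^2$ be the set of unordered pairs of elements of $X$. For a coloring $f:[\mathbb{N}]^2\to2$, a set $H$ is \emph{homogeneous for color $i$} if $f(x,y)=i$ for all $\{x,y\}\in[H]^2$. Ramsey's theorem for pairs, $\mathsf{RT}^2_2$, says that every coloring has an infinite set that is homogeneous for some color. If the sets homogeneous for color $1$ have bounded size, that color must be $0$. This special case is \emph{bounded Ramsey's theorem for pairs}: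
\begin{quote}
$\mathsf{BRT}^2_2$: for every $f:[\mathbb{N}]^2\to2$ and every $\ell$ such that no set of size $\ell$ is homogeneous for color $1$, there is an infinite set homogeneous for color $0$.
\end{quote}
We write $\mathsf{BRT}(\ell)$ for the instance with a fixed number $\ell$. We read a coloring as a graph, with $x\sim y$ if and only if $f(x,y)=1$. Sets homogeneous for color $1$ are then \emph{cliques}, sets homogeneous for color $0$ are \emph{independent}, and $\mathsf{BRT}(\ell)$ says that a graph without cliques of size $\ell$ has an infinite independent set.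

The statement has a short proof by induction on $\ell$. For $\ell=2$ there are no edges. For larger $\ell$, either some vertex has infinitely many neighbors, and these span a graph without cliques of size $\ell-1$; or every vertex has finitely many neighbors, and then one picks an independent set greedily, never getting stuck because finitely many chosen vertices have finitely many neighbors altogether. All sets in this proof are computable from the graph. What the proof consumes is first-order strength: bounding, to see that a finite union of finite sets is finite, and induction, to carry the case distinction through $\ell$ rounds. This matches three known facts. Over $\mathsf{RCA}_0$, the principle $\mathsf{BRT}^2_2$ follows from $\mathsf{RT}^2_2$; it is provable in $\mathsf{RCA}_0+\mathsf{I}\Sigma^0_2$; and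
\begin{equation}\label{eq:known}
\mathsf{RCA}_0+\mathsf{B}\Sigma^0_2\nvdash\mathsf{BRT}^2_2 .
\end{equation}
So $\mathsf{BRT}^2_2$ can be obtained from more induction, or from a set existence axiom. It is natural to ask whether compactness is already enough on the second route. The following question comes from Le Hou\'erou and Patey~\cite{LP}:
\begin{quote}
Does $\mathsf{RCA}_0+\mathsf{WKL}+\mathsf{B}\Sigma^0_2$ prove $\mathsf{BRT}^2_2$?
\end{quote}
A graph that witnesses \eqref{eq:known} in one model may acquire an infinite independent set when sets are added to make $\mathsf{WKL}$ true. On the other hand, the direct use of compactness gives nothing: the independent sets are the paths of a tree computable from the graph, but the empty set is one of these paths. Moreover $\mathsf{WKL}$ can be made true by adding only sets whose $\Sigma^0_1$ properties can be guessed in the limit, and one may hope to diagonalize against such sets almost as against computable ones. This suggests a negative answer.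

\begin{theorem}\label{thm:main}
$\mathsf{RCA}_0+\mathsf{WKL}+\mathsf{B}\Sigma^0_2\nvdash\mathsf{BRT}^2_2$.
\end{theorem}

The proof locates the exact point of failure. A model of second-order arithmetic is a pair $(M,S)$ of a number part $M$ and a family $S\subseteq\mathcal{P}(M)$. For $A\subseteq M$, a subset of $M$ is $\Sigma_n(A)$ if it is defined by a $\Sigma^0_n$ formula with number parameters and with $A$ as its only set parameter, and $\Delta^0_1(A)$ is the family of sets that are $\Sigma_1(A)$ and have $\Sigma_1(A)$ complement. A \emph{cut} of $M$ is a nonempty initial segment closed under successor; $M$ itself is a cut.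

\begin{theorem}\label{thm:local}
Let $A\subseteq M$ be such that $(M,\Delta^0_1(A))\models\mathsf{RCA}_0+\mathsf{B}\Sigma^0_2$. There is $S$ with $\Delta^0_1(A)\subseteq S\subseteq\mathcal{P}(M)$ such that $(M,S)\models\mathsf{RCA}_0+\mathsf{WKL}+\mathsf{B}\Sigma^0_2$, every $\Sigma^0_2$ set of $(M,S)$ is $\Sigma_2(A)$, and for every $\ell\in M$ the following are equivalent:
\begin{enumerate}
\item[(i)] $(M,S)\models\mathsf{BRT}(\ell)$;
\item[(ii)] $(M,\Delta^0_1(A))\models\mathsf{BRT}(\ell)$;
\item[(iii)] $\ell$ belongs to every $\Sigma_2(A)$ cut of $M$.
\end{enumerate}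
\end{theorem}

A $\Sigma^1_1$ sentence is one of the form $\exists X\,\theta$ with $\theta$ arithmetical, that is, without set quantifiers. First-order sentences are included, with a dummy variable $X$.

\begin{theorem}\label{thm:gamma}
For every set $\Gamma$ of $\Sigma^1_1$ sentences the following are equivalent:
\begin{enumerate}
\item[(a)] $\mathsf{RCA}_0+\mathsf{WKL}+\mathsf{B}\Sigma^0_2+\Gamma\vdash\mathsf{BRT}^2_2$;
\item[(b)] $\mathsf{RCA}_0+\mathsf{B}\Sigma^0_2+\Gamma\vdash\mathsf{BRT}^2_2$;
\item[(c)] $\mathsf{RCA}_0+\mathsf{B}\Sigma^0_2+\Gamma\vdash\mathsf{I}\Sigma^0_2$.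
\end{enumerate}
\end{theorem}

Section~\ref{sec:greedy} proves the positive half: a $\Sigma^0_2$ cut below $\ell$ is the only obstacle to $\mathsf{BRT}(\ell)$. The rest of the paper builds a counterexample from such a cut. Section~\ref{sec:counter} contains the combinatorial idea, first for two sets. Section~\ref{sec:low} builds $S$, Section~\ref{sec:graph} builds the graph, and Section~\ref{sec:proofs} derives the three theorems.

\section{Models, finite sets and cuts}\label{sec:tools}

A formula is $\Sigma^0_0=\Pi^0_0$ if all its quantifiers are bounded number quantifiers; it is $\Sigma^0_{n+1}$ if it has the form $\exists x\,\pi$ with $\pi$ in $\Pi^0_n$, and $\Pi^0_{n+1}$ if it has the form $\forall x\,\sigma$ with $\sigma$ in $\Sigma^0_n$. Number and set parameters are allowed. The schemes $\mathsf{I}\Sigma^0_n$ and $\mathsf{B}\Sigma^0_n$ consist of the formulas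
\[
\varphi(0)\wedge\forall x\,(\varphi(x)\to\varphi(x+1))\to\forall x\,\varphi(x),
\qquad
\forall x<a\,\exists y\,\varphi(x,y)\to\exists b\,\forall x<a\,\exists y<b\,\varphi(x,y)
\]
for $\varphi$ in $\Sigma^0_n$, and $\Delta^0_1$-comprehension says that a set defined both by a $\Sigma^0_1$ and by a $\Pi^0_1$ formula exists. A \emph{$\Sigma^0_n$ set of $(M,S)$} is a subset of $M$ defined by a $\Sigma^0_n$ formula with parameters from $M$ and $S$; it need not belong to $S$. For $P\subseteq M$, we write $\mathsf{I}\Sigma_n(P)$ and $\mathsf{B}\Sigma_n(P)$ for the schemes restricted to formulas whose only set parameter is $P$.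

A subset of $M$ is \emph{infinite} if it is unbounded in $M$, and \emph{finite} if it is coded by an element of $M$; sizes, lengths, strings and sequences are meant in the sense of $M$. A set in a model of $\mathsf{RCA}_0$ is finite or infinite, but a cut $I\ne M$ is neither: it is bounded, and it has no largest element. We identify a set $P$ with its characteristic function, and $P{\upharpoonright}n$ is its restriction to $[0,n)$. The pairing function $\langle\cdot,\cdot\rangle$ is a bijection with bounded definition and $\langle a,b\rangle\ge a,b$; we put $\langle a,b,c\rangle=\langle a,\langle b,c\rangle\rangle$ and $(P)_n=\{x:\langle n,x\rangle\in P\}$. We use the following textbook facts, for any $P\subseteq M$ with $\mathsf{I}\Sigma_1(P)$.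
\begin{enumerate}
\item[(T1)] Definitions by primitive recursion are available, as are the enumeration, s-m-n and recursion theorems for $P$-partial recursive functions; see~\cite{HP}. The recursion theorem says that for every $P$-partial recursive $\Phi(c,s)$ there is $c\in M$ such that the function with index $c$ equals $\Phi(c,\cdot)$.
\item[(T2)] $\mathsf{B}\Sigma_1(P)$ and induction for $\Pi_1(P)$ formulas hold. Every bounded $\Sigma_1(P)$ or $\Pi_1(P)$ set is finite, so if nonempty it has a least and a greatest element.
\item[(T3)] $\mathsf{I}\Sigma_2(P)$ implies $\mathsf{B}\Sigma_2(P)$.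
\end{enumerate}

\begin{lemma}\label{lem:model}
Let $(M,\mathcal{X})\models\mathsf{RCA}_0+\mathsf{B}\Sigma^0_2$ and $A\in\mathcal{X}$.
\begin{enumerate}
\item[(a)] $(M,\Delta^0_1(A))\models\mathsf{RCA}_0+\mathsf{B}\Sigma^0_2$.
\item[(b)] If $\mathsf{I}\Sigma_2(A)$ fails, there is a $\Sigma_2(A)$ cut $I\neq M$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Since $\Delta^0_1(A)\subseteq\mathcal{X}$, the induction and bounding schemes are inherited. For comprehension, replace in a $\Sigma^0_1$ formula each positive or negative occurrence of a parameter from $\Delta^0_1(A)$ by the $\Sigma_1(A)$ definition of the parameter or of its complement; $\mathsf{B}\Sigma_1(A)$ moves the new existential quantifiers past the bounded ones, so the formula defines a $\Sigma_1(A)$ set.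

(b) Let $Z=\{x:\exists u\,\forall v\,\theta(x,u,v)\}$, with $\theta$ bounded, contain $0$, be closed under successor and differ from $M$. Then $I=\{i:\forall i'\le i\ \, i'\in Z\}$ is a cut and $I\ne M$. By $\mathsf{B}\Sigma_2(A)$, $i\in I$ if and only if $\exists b\,\forall i'\le i\,\exists u\le b\,\forall v\,\theta(i',u,v)$. By $\mathsf{B}\Sigma_1(A)$, applied to the counterexamples $v$ for the numbers $u\le b$, the formula $\exists u\le b\,\forall v\,\theta$ is equivalent to $\forall w\,\exists u\le b\,\forall v\le w\,\theta$. So $I$ is $\Sigma_2(A)$.
\end{proof}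

In Sections~\ref{sec:counter}--\ref{sec:graph}, $M$ and $A$ are fixed as in Theorem~\ref{thm:local}. There \emph{recursive} means $\Delta_1$ in $A$ with number parameters, $\Sigma_n$ and $\Pi_n$ mean $\Sigma_n(A)$ and $\Pi_n(A)$, and $\varphi_d$, for $d\in M$, is the $d$-th $A$-partial recursive function. Bounding enters these sections mostly in one form: finitely many limits are reached simultaneously.

\begin{lemma}\label{lem:settle}
Let $F:M^2\to M$ be recursive and $a\in M$, and suppose that $\lim_sF(x,s)$ exists for every $x\le a$. Then there is $s_0$ such that $F(x,s)=\lim_{s'}F(x,s')$ for all $x\le a$ and $s\ge s_0$.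
\end{lemma}

\begin{proof}
Apply $\mathsf{B}\Sigma_2(A)$ to $\forall x\le a\,\exists s\,\forall s'\ge s\ F(x,s')=F(x,s)$.
\end{proof}

\section{Greedy independent sets and $\Sigma^0_2$ cuts}\label{sec:greedy}

The proof sketched in Section~\ref{sec:intro} is an induction on the statement ``some clique of size $k$ has infinitely many common neighbors,'' whose quantifier pattern is $\exists\forall\exists$. One quantifier can be saved: instead of choosing a single clique, we keep finitely many cliques of size $k$ whose neighborhoods together cover all large vertices.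

\begin{proposition}\label{prop:greedy}
Let $(M,\mathcal{X})\models\mathsf{RCA}_0+\mathsf{B}\Sigma^0_2$, and let $\ell\in M$ belong to every $\Sigma^0_2$ cut of $(M,\mathcal{X})$. Then $(M,\mathcal{X})\models\mathsf{BRT}(\ell)$.
\end{proposition}

\begin{proof}
Let $f\in\mathcal{X}$ have no clique of size $\ell$. For a finite clique $\sigma$ let $N(\sigma)$ be the set of vertices $y$ that are larger than and adjacent to all elements of $\sigma$; thus $N(\emptyset)=M$. Define $G_\sigma\subseteq N(\sigma)$ by recursion: $y\in G_\sigma$ if and only if $y\in N(\sigma)$ and $y$ is adjacent to no $x<y$ in $G_\sigma$. The set $G_\sigma$ is independent and belongs to $\mathcal{X}$, and the relation $y\in G_\sigma$ is $\Delta^0_1$ in $f$. If some $G_\sigma$ is infinite we are done, so suppose that all are finite. Let $P(k)$ be the statement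
\[
\exists c\,\forall y\ge c\,\exists\sigma\subseteq[0,c)\ \bigl[\sigma\text{ is a clique},\ |\sigma|=k,\ y\in N(\sigma)\bigr].
\]
The quantifier over $\sigma$ is bounded in terms of $c$, so $P$ is $\Sigma^0_2$. We show that $\{k:P(k)\}$ is a cut. $P(0)$ holds with $\sigma=\emptyset$. If $P(k)$ holds via $c$ and $k'<k$, then $P(k')$ holds via the same $c$: keep the $k'$ smallest vertices of each $\sigma$.

Suppose $P(k)$ holds via $c$. For each of the finitely many cliques $\sigma\subseteq[0,c)$ of size $k$ we have $\exists c'\,\forall y\ge c'\ y\notin G_\sigma$. By $\mathsf{B}\Sigma^0_2$ one number $c'\ge c$ works for all of them. Let $y\ge c'$ and take a clique $\sigma\subseteq[0,c)$ of size $k$ with $y\in N(\sigma)$. Since $y\notin G_\sigma$, the vertex $y$ is adjacent to some $x<y$ in $G_\sigma$, and $x<c'$. As $x\in N(\sigma)$, the set $\sigma\cup\{x\}\subseteq[0,c')$ is a clique of size $k+1$ with largest element $x$, and $y\in N(\sigma\cup\{x\})$. So $P(k+1)$ holds via $c'$.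

By hypothesis the cut contains $\ell$, and $P(\ell)$ provides a clique of size $\ell$, a contradiction.
\end{proof}

Every standard number lies in every cut, so $\mathsf{RCA}_0+\mathsf{B}\Sigma^0_2$ proves $\mathsf{BRT}(\ell)$ for each standard $\ell$. Under $\mathsf{I}\Sigma^0_2$ the only $\Sigma^0_2$ cut is $M$, so with (T3) the proposition yields $\mathsf{RCA}_0+\mathsf{I}\Sigma^0_2\vdash\mathsf{BRT}^2_2$. A counterexample must therefore make essential use of a $\Sigma^0_2$ cut below $\ell$.

\section{One unit of clique size defeats finitely many sets}\label{sec:counter}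

We build graphs in stages. At stage $s$ the vertex $s$ appears and is joined to a finite set $D(s)\subseteq[0,s)$ of older vertices; these are all the edges. A set $V$ is \emph{defeated} if it is finite or not independent, and the way to defeat it is to pick some $x\in V$ and keep $x\in D(s)$ for all large $s$. If every $D(s)$ is a union of $\ell$ independent sets, then a clique with largest vertex $s$ has at most $\ell$ further vertices. So we ask how many sets can be defeated while every $D(s)$ is independent, that is, by a triangle-free graph.

\begin{example}\label{ex:two}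
Let $V_0,V_1$ be recursive. The naive strategy waits for $y_0\in V_0$, joins later vertices to $y_0$, waits for $y_1\in V_1$, and joins later vertices to both. But $y_1$ may appear after $y_0$ and is then adjacent to it, so $y_0,y_1,s$ is a triangle. With $n$ sets the same strategy can produce cliques of size $n+1$. The remedy is to release $y_0$ for a while.
\begin{enumerate}
\item[Phase 0.] Put $D(s)=\emptyset$ until a vertex $y_0$ appears in some $V_{j_0}$.
\item[Phase 1.] Put $D(s)=\{y_0\}$ until a vertex $y_1$ appears in $V_{j_1}$, where $j_1=1-j_0$.
\item[Phase 2.] Put $D(s)=\emptyset$ until a vertex $y_2$ appears in some $V_{j_2}$.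
\item[Phase 3.] Let $m\in\{0,1\}$ be such that $j_m\ne j_2$, and put $D(s)=\{y_m,y_2\}$ forever.
\end{enumerate}
The vertex $y_2$ appeared in Phase 2, so it is adjacent to neither $y_0$ nor $y_1$, and every $D(s)$ is independent. If Phase 0 or Phase 2 lasts forever, both sets are finite. If Phase 1 lasts forever, $V_{j_1}$ is finite and $V_{j_0}$ contains $y_0$, which is adjacent to all later vertices. In Phase 3 each set contains such a vertex. Both sets are defeated in every case.
\end{example}

The sizes of $D(s)$ in the four phases are $0,1,0,2$: the number of trailing ones in the binary expansions of $0,1,2,3$. The step into Phase 3 is a pigeonhole argument: the pair $y_0,y_1$ offers two different sets, so one of them differs from $V_{j_2}$. The general strategy iterates this step along a binary counter.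

For $q\in M$ let $w(q)$ be the largest $w$ with $2^w\mid q+1$. The \emph{children} of $q$ are the numbers $q-2^i$ for $i<w(q)$, and the \emph{window} of $q$ is the interval $W_q=(q-2^{w(q)},q]$. See Figure~\ref{fig:tree}.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=1.1cm,y=0.75cm,every node/.style={inner sep=2pt}]
\node[draw,circle] (a0) at (0,0) {$0$};
\node[draw,circle] (a1) at (1,1) {$1$};
\node[draw,circle] (a2) at (2,0) {$2$};
\node[draw,circle] (a3) at (3,2) {$3$};
\node[draw,circle] (a4) at (4,0) {$4$};
\node[draw,circle] (a5) at (5,1) {$5$};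
\node[draw,circle] (a6) at (6,0) {$6$};
\node[draw,circle] (a7) at (7,3) {$7$};
\draw (a1)--(a0) (a3)--(a1) (a3)--(a2) (a5)--(a4) (a7)--(a3) (a7)--(a5) (a7)--(a6);
\draw[thick] (-0.3,-0.7)--(3.3,-0.7) (3.7,-0.7)--(5.3,-0.7) (5.7,-0.7)--(6.3,-0.7);
\node at (1.5,-1.2) {$W_3$};
\node at (4.5,-1.2) {$W_5$};
\node at (6,-1.2) {$W_6$};
\end{tikzpicture}
\caption{The numbers $0,\dots,7$, with $q$ drawn at height $w(q)$ (the number of trailing ones of $q$ in binary) and joined to its children $q-2^i$, $i<w(q)$. The window $W_q$ consists of $q$ and its descendants. The windows $W_3,W_5,W_6$ of the children of $7$ partition $[0,7)$; in phase $7$ the counter selects one position from each.}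
\label{fig:tree}
\end{figure}

\begin{lemma}\label{lem:windows}
Let $q\in M$.
\begin{enumerate}
\item[(a)] For $i<w(q)$ we have $w(q-2^i)=i$, and $W_q$ is the disjoint union of $\{q\}$ and the windows of the children of $q$.
\item[(b)] If $r\in W_q$, then $W_r\subseteq W_q$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Write $w=w(q)$ and $q+1=2^wc$. For $i<w$ we have $q-2^i+1=2^i(2^{w-i}c-1)$ with odd second factor, so $w(q-2^i)=i$ and $W_{q-2^i}=(q-2^{i+1},q-2^i]$. For $i=0,\dots,w-1$ these intervals partition $(q-2^w,q-1]$.

(b) Induction on $q$. If $r\ne q$, then $r\in W_a$ for a child $a<q$, so $W_r\subseteq W_a\subseteq W_q$.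
\end{proof}

A \emph{history} is a finite sequence $H=((j_r,y_r))_{r<p}$ of pairs of numbers; $j_r$ is the \emph{label} and $y_r$ the \emph{vertex} at position $r$. The intended meaning is that $y_r\in V_{j_r}$ appeared during phase $r$ and ended it. By recursion on $q\le p$ we select a set $R_q\subseteq[0,q)$ of positions, those whose vertices are joined to new vertices during phase $q$. Put $R^0=\emptyset$. For $i<w(q)$, let $a=q-2^i$, let $m_i$ be the least element of $R_a\cup\{a\}$ whose label is not the label of an element of $R^i$, and put $R^{i+1}=R^i\cup\{m_i\}$; if there is no such element put $R^{i+1}=R^i$. Finally $R_q=R^{w(q)}$. The set $R_q$ depends only on $H{\upharpoonright}q$. Let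
\[
L(H)=\{j_m:m\in R_p\},\qquad D(H)=\{y_m:m\in R_p\}.
\]
The history $H$ is \emph{legal} if $j_q\notin L(H{\upharpoonright}q)$ for all $q<p$: a phase is ended only by a set that the phase does not already defeat. Thus $H^\frown(j,y)$ is legal if and only if $H$ is legal and $j\notin L(H)$. In Example~\ref{ex:two}, $R_0=R_2=\emptyset$, $R_1=\{0\}$ and $R_3=\{m,2\}$.

\begin{lemma}\label{lem:counter}
Let $H$ be a legal history of length $p$.
\begin{enumerate}
\item[(a)] For $q\le p$, the set $R_q$ consists of exactly one element from the window of each child of $q$, and its elements have pairwise distinct labels.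
\item[(b)] If $m<m'$ are in $R_p$, then $m\notin R_{m'}$.
\item[(c)] If $j_r\le b$ for all $r<p$, then $p\le2^{b+1}-1$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Induction on $q$. Let $i<w(q)$ and $a=q-2^i$. By the induction hypothesis and Lemma~\ref{lem:windows}(a), $R_a\subseteq W_a$ has $w(a)=i$ elements with distinct labels. As $a<p$, legality says that $j_a$ is a further label. So $R_a\cup\{a\}$ carries $i+1$ labels, while $R^i$ carries at most $i$. Hence $m_i$ exists, lies in $W_a$, and has a label that is new to $R^i$.

(b) By (a), $m\in W_a$ and $m'\in W_{a'}$ for distinct children $a,a'$ of $p$, and $W_a\cap W_{a'}=\emptyset$. By (a) for $m'$ and Lemma~\ref{lem:windows}, $R_{m'}\subseteq W_{m'}\subseteq W_{a'}$, so $m\notin R_{m'}$.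

(c) Otherwise $q=2^{b+1}-1<p$. Then $w(q)=b+1$, and by (a) and legality $R_q\cup\{q\}$ carries $b+2$ distinct labels in $[0,b]$, which is impossible.
\end{proof}

If $y_q$ is joined to exactly the vertices $y_m$ with $m\in R_q$, part (b) says that $D(H)$ is independent. Part (c) says that a strategy working against $V_0,\dots,V_b$ reaches a last phase. In that phase the sets with label in $L(H)$ have a vertex in $D(H)$, and the others receive no new elements. So one unit of clique size defeats any finite number of sets, provided this number is fixed in advance.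

\section{A uniformly low model of weak K\"onig's lemma}\label{sec:low}

The graph will be recursive, yet it must defeat all sets of the extension $S$. For this we need $S$ to consist of the columns of a single set $Q$, and we need recursive guesses that converge to the truth about membership in $Q$ and about all $\Sigma_1$ questions on $Q$. We code both kinds of question in one predicate.

For a binary string $\tau$ let $U(d,x,\tau)$ say that for some $u\le|\tau|$ the computation $\varphi_d(x,\tau{\upharpoonright}u)$ halts in at most $|\tau|$ steps with output $1$. Let $K(2x,\sigma)$ say that $|\sigma|>x$ and $\sigma(x)=1$, and let $K(2\langle d,x\rangle+1,\sigma)$ be $U(d,x,\sigma)$. Both relations are recursive and \emph{monotone}: once true for a string, they are true for all its extensions. Call $P\subseteq M$ \emph{regular} if $P{\upharpoonright}n$ is coded in $M$ for all $n$. For regular $P$ put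
\[
P'=\{e:\exists n\,K(e,P{\upharpoonright}n)\}.
\]
Thus $x\in P$ if and only if $2x\in P'$, and $2\langle d,x\rangle+1\in P'$ if and only if $\varphi_d(x,P{\upharpoonright}u)$ halts with output $1$ for some $u$.

\begin{lemma}\label{lem:normal}
If $P$ is regular and $X$ is $\Sigma_1(P)$, there is $d$ with $X=\{x:\exists n\,U(d,x,P{\upharpoonright}n)\}$.
\end{lemma}

\begin{proof}
Let $X=\{x:\exists m\,\theta_0(x,m,P)\}$ with $\theta_0$ bounded. There is a recursive $\beta$ such that $\theta_0(x,m,P)$ refers to $P$ only below $\beta(x,m)$. Let $\varphi_d(x,\tau)=1$ if some $m\le|\tau|$ satisfies $\beta(x,m)\le|\tau|$ and $\theta_0(x,m,\tau)$, with $\tau$ read as the finite set $\{z:\tau(z)=1\}$, and $\varphi_d(x,\tau)=0$ otherwise. Then $x\in X$ if and only if $\varphi_d(x,P{\upharpoonright}u)=1$ for some $u$, and taking $n$ above $u$ and the running time gives the stated form.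
\end{proof}

\begin{proposition}\label{prop:low}
There are a regular $Q\subseteq M$ and a recursive $h:M^2\to2$ such that, with $S=\{(Q)_n:n\in M\}$:
\begin{enumerate}
\item[(1)] $\lim_sh(e,s)=Q'(e)$ for all $e$; in particular $Q_s(x):=h(2x,s)$ converges to $Q(x)$;
\item[(2)] $\mathsf{I}\Sigma_1(Q)$ and $\mathsf{B}\Sigma_2(Q)$ hold, and every $\Sigma_2(Q)$ set is $\Sigma_2(A)$;
\item[(3)] $A=(Q)_0\in S$ and $(M,S)\models\mathsf{RCA}_0+\mathsf{WKL}+\mathsf{B}\Sigma^0_2$.
\end{enumerate}
\end{proposition}

\begin{proof}
\emph{A tree whose paths code models.} We want column $0$ to be $A$ and each later column to separate a pair of disjoint $\Sigma_1$ sets relative to earlier columns. For a string $\sigma$ let $\sigma^{[n]}$ be the string of the same length that agrees with $\sigma$ at the places $\langle j,x\rangle$ with $j\le n$ and is $0$ elsewhere; define $Q^{[n]}$ in the same way. Let $T$ be the set of $\sigma$ such that for all $\langle j,x\rangle<|\sigma|$: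
\begin{itemize}
\item if $j=0$, then $\sigma(\langle j,x\rangle)=A(x)$;
\item if $j=\langle n,e_0,e_1\rangle+1$, then for all $i<2$ and $m\le|\sigma|$: if $U(e_i,x,\sigma^{[n]}{\upharpoonright}m)$ holds and $U(e_{1-i},x,\sigma^{[n]}{\upharpoonright}m)$ fails, then $\sigma(\langle j,x\rangle)=i$.
\end{itemize}
$T$ is recursive, and it is closed under initial segments because $(\sigma{\upharpoonright}m)^{[n]}=\sigma^{[n]}{\upharpoonright}m$. The second clause never demands both values at one place: if it demands $i$ via $m$ and $1-i$ via $m'\ge m$, then $U(e_i,x,\sigma^{[n]}{\upharpoonright}m)$ holds and $U(e_i,x,\sigma^{[n]}{\upharpoonright}m')$ fails, against monotonicity. Since $n<j$, the demands on column $j$ depend only on earlier columns. So a string in $T$ of any length $s$ can be defined column by column, by recursion on $j<s$, and $T$ is infinite.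

\emph{A low path.} We decide $K(e,\cdot)$ for $e=0,1,2,\dots$, making it fail whenever this leaves an infinite tree. This is a recursion along $\Pi_1$ questions, and to see with $\mathsf{I}\Sigma_1$ alone that it reaches every $k\in M$, we describe the first $k$ decisions at once as a lexicographic minimum. For a string $\rho$ let
\[
T_\rho=\{\sigma\in T:\forall e<|\rho|\,(\rho(e)=0\to\neg K(e,\sigma))\}.
\]
By monotonicity of $K$ this is a tree, recursive uniformly in $\rho$. The set of $\rho\in2^k$ such that $T_\rho$ has elements of every length is bounded and $\Pi_1$, and it contains $1^k$. By (T2) it has a lexicographically least element $\rho_k$. For $k<k'$ we have $\rho_k\subset\rho_{k'}$. Indeed, $T_{\rho_{k'}\upharpoonright k}\supseteq T_{\rho_{k'}}$ is infinite, so $\rho_{k'}{\upharpoonright}k\ge_{\mathrm{lex}}\rho_k$; and $T_{\rho_k1^{k'-k}}=T_{\rho_k}$ is infinite, so $\rho_{k'}\le_{\mathrm{lex}}\rho_k1^{k'-k}$ and $\rho_{k'}{\upharpoonright}k\le_{\mathrm{lex}}\rho_k$. Let $\rho^*=\bigcup_k\rho_k$.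

Let $\rho_k[s]$ be the lexicographically least $\rho\in2^k$ such that $T_\rho$ has an element of length $s$. For each $\rho<_{\mathrm{lex}}\rho_k$ some length is missing from $T_\rho$, and $\mathsf{B}\Sigma_1$ bounds these lengths; so $\rho_k[s]=\rho_k$ for all large $s$. Put $h(e,s)=\rho_{e+1}[s](e)$. Then $h$ is recursive and $\lim_sh(e,s)=\rho^*(e)$.

The string $\rho^*$ has two properties.
\begin{enumerate}
\item[(A)] If $\rho^*(e)=0$, no $\sigma\in T_{\rho_{e+1}}$ satisfies $K(e,\sigma)$, by definition of $T_{\rho_{e+1}}$.
\item[(B)] If $\rho^*(e)=1$, then $\rho_e0<_{\mathrm{lex}}\rho_{e+1}$, so $T_{\rho_e0}=\{\sigma\in T_{\rho_e}:\neg K(e,\sigma)\}$ is finite, and all sufficiently long $\sigma\in T_{\rho_e}$ satisfy $K(e,\sigma)$.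
\end{enumerate}
Let $Q=\{x:\rho^*(2x)=1\}$. It is regular, since $Q(x)=\rho_{2n}(2x)$ for $x<n$. Fix $n$ and $k\ge2n$. The trees $T_{\rho_k}$ decrease with $k$, so (A) and (B) for $e=2x$, $x<n$, with $\mathsf{B}\Sigma_1$ to bound the lengths in (B), show that all sufficiently long $\sigma\in T_{\rho_k}$ extend $Q{\upharpoonright}n$. As $T_{\rho_k}$ is an infinite tree, $Q{\upharpoonright}n\in T_{\rho_k}$, and this holds for $k<2n$ as well because the trees decrease. So $Q$ is a path of every $T_{\rho_k}$, in particular of $T$. Now (A) and (B) give $Q'=\rho^*$, which proves (1).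

\emph{Proof of (2).} By Lemma~\ref{lem:normal}, a $\Sigma_1(Q)$ set has the form $X=\{x:Q'(r(x))=1\}$ with $r(x)=2\langle d,x\rangle+1$. Given $a$, Lemma~\ref{lem:settle} provides $s_0$ with $X\cap[0,a]=\{x\le a:h(r(x),s_0)=1\}$, a finite set. If $X$ contained $0$, were closed under successor and omitted $a$, the finite set $[0,a]\setminus X$ would be nonempty without a least element. So $\mathsf{I}\Sigma_1(Q)$ holds. A $\Sigma_2(Q)$ predicate has the form $\exists u\ Q'(r(\langle x,u\rangle))=0$, which by (1) is equivalent to $\exists u\,\exists s\,\forall s'\ge s\ h(r(\langle x,u\rangle),s')=0$. This is $\Sigma_2(A)$, and so $\mathsf{B}\Sigma_2(Q)$ follows from $\mathsf{B}\Sigma_2(A)$.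

\emph{Proof of (3).} Since $Q$ is a path of $T$, $(Q)_0=A$. A formula with parameters from $S$ becomes a formula of the same class with the parameter $Q$, so $\mathsf{I}\Sigma^0_1$ and $\mathsf{B}\Sigma^0_2$ hold in $(M,S)$ by (2). Let $X_0,X_1$ be disjoint $\Sigma^0_1$ sets of $(M,S)$. Their parameters are columns of the regular set $Q^{[n]}$ for some $n$, so Lemma~\ref{lem:normal} gives $e_0,e_1$ with $X_i=\{x:\exists m\,U(e_i,x,Q^{[n]}{\upharpoonright}m)\}$. Let $j=\langle n,e_0,e_1\rangle+1$. If $x\in X_i$ via $m$, then $U(e_{1-i},x,Q^{[n]}{\upharpoonright}m)$ fails by disjointness, and a long initial segment of $Q$, being in $T$, has value $i$ at $\langle j,x\rangle$. Hence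
\begin{equation}\label{eq:sep}
\text{there is }Z\in S\text{ with }Z(x)=i\text{ for all }x\in X_i,\ i<2.
\end{equation}
When $X_0$ is the complement of $X_1$ this gives $X_1=Z\in S$, which is $\Delta^0_1$-comprehension. So $(M,S)\models\mathsf{RCA}_0+\mathsf{B}\Sigma^0_2$.

For $\mathsf{WKL}$, let $B\in S$ be an infinite binary tree, and for $n\ge|\sigma|$ let $E(\sigma,n)$ say that $\sigma$ has an extension of length $n$ in $B$. If $E(\sigma,n)$ fails, it fails for all larger $n$. Let $X_i$ be the set of $\sigma$ such that for some $n>|\sigma|$, $E(\sigma i,n)$ holds and $E(\sigma(1-i),n)$ fails. These $\Sigma^0_1$ sets are disjoint: if $\sigma\in X_i$ via $n$ and $\sigma\in X_{1-i}$ via $n'\ge n$, then $E(\sigma(1-i),\cdot)$ fails at $n$ and holds at $n'$. Take $Z$ as in \eqref{eq:sep} and define $g\in S$ by $g(k)=Z(g{\upharpoonright}k)$. We show $\forall n\ge k\,E(g{\upharpoonright}k,n)$ by $\Pi^0_1$-induction on $k$; then $g$ is a path of $B$. For $k=0$ this holds as $B$ is infinite. Suppose it holds for $\sigma=g{\upharpoonright}k$, let $i=Z(\sigma)$, and suppose $E(\sigma i,n)$ fails for some $n>k$. Since $E(\sigma,n)$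 holds, so does $E(\sigma(1-i),n)$. Then $\sigma\in X_{1-i}$ and $Z(\sigma)=1-i$, a contradiction.
\end{proof}

From now on $Q$, $h$ and $S$ are fixed, and $V_j=(Q)_j$, so that $S=\{V_j:j\in M\}$.

\section{A graph that defeats every set of $S$}\label{sec:graph}

\begin{proposition}\label{prop:graph}
Let $I$ be a $\Sigma_2(A)$ cut and $\ell\in M$ with $I\subseteq[0,\ell)$. There is a recursive $f:[M]^2\to2$ with no clique of size $\ell+2$ such that no infinite set in $S$ is independent for $f$.
\end{proposition}

We run $\ell$ copies of the counter, called \emph{blocks}. Three difficulties arise.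

\emph{Blocks add edges between one another's vertices.} We order them by priority. Whenever a block changes its state at stage $s$, all later blocks are reset: they forget their histories and from then on use only vertices $\ge s$.

\emph{Each block defeats finitely many sets, and there are only $\ell$ blocks.} A block last reset at stage $t$ works against $V_0,\dots,V_t$. If all $\ell$ blocks settled, Lemma~\ref{lem:settle} would bound their final values $t$, and only boundedly many sets would be treated. We use $I$ to reset the blocks outside $I$ unboundedly often. The blocks that settle then form a cut, and their final values $t$ turn out to be unbounded.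

\emph{Membership in $V_j$ is known only in the limit.} A block may record a pair $(j,y)$ with $y\notin V_j$, so it recomputes its history from scratch at every stage. Even so, ever new false pairs could disturb it forever. Therefore it extends a history only when $h$ guesses that a true extension exists. This question refers to the construction itself, hence the recursion theorem.

\subsection*{Clocks}
Write $I=\{i:\exists u\,\forall v\,\theta(i,u,v)\}$ with $\theta$ recursive. Let $g_s(i)$ be the least $u\le s$ with $\forall v\le s\ \theta(i,u,v)$, and $g_s(i)=s$ if there is none.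

\begin{lemma}\label{lem:clock}
$g_s(i)$ is eventually constant in $s$ if and only if $i\in I$.
\end{lemma}

\begin{proof}
The function is nondecreasing in $s$: if $g_{s+1}(i)\le s$, this value also qualifies at $s$, and otherwise $g_{s+1}(i)=s+1>g_s(i)$. If $i\in I$ with witness $u$, then $g_s(i)\le u$ for all $s$; the set of values is a bounded $\Sigma_1$ set, and its maximum, given by (T2), is the eventual value. Conversely, if the eventual value is $u$, then $\forall v\le s\ \theta(i,u,v)$ for all large $s>u$, so $i\in I$.
\end{proof}

\subsection*{States}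
A \emph{state} is a sequence $((t_i,H_i))_{i<\ell}$ of numbers and legal histories. Fix an index $d$ such that $\varphi_d((c,i,t,H),\tau)$ searches, dovetailing computations, for a pair $(j,y)$ with $\langle j,y\rangle<|\tau|$, $\tau(\langle j,y\rangle)=1$, $j\le t$, $j\notin L(H)$, and $\varphi_c(y)$ convergent to a sequence with $i$-th entry $(t,H)$, and outputs $1$ when it finds one. Put $\gamma(c,i,t,H)=2\langle d,(c,i,t,H)\rangle+1$.

For a parameter $c$ we define states $((t_i(s),H_i(s)))_{i<\ell}$ by recursion on $s$. Block $i$ \emph{changes at $s$} if $s=0$ or $(t_i(s),H_i(s))\ne(t_i(s-1),H_i(s-1))$. Stage $s$ proceeds by recursion on $i<\ell$.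
\begin{enumerate}
\item[Step 1.] If $s=0$, or some block $i'<i$ changes at $s$, or $g_s(i)\ne g_{s-1}(i)$, then block $i$ is \emph{reset}: $t_i(s)=s$. Otherwise $t_i(s)=t_i(s-1)$.
\item[Step 2.] Let $t=t_i(s)$. A pair $(j,y)$ is \emph{available} for a history $H$ if
\[
y<s,\quad t_i(y)=t,\quad H_i(y)=H,\quad j\le t,\quad j\notin L(H),\quad Q_s(\langle j,y\rangle)=1.
\]
Start with $H=\emptyset$. As long as $h(\gamma(c,i,t,H),s)=1$ and some pair is available for $H$, replace $H$ by $H^\frown(j,y)$ for the available pair with least code $\langle j,y\rangle$. Let $H_i(s)$ be the final $H$.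
\end{enumerate}
The histories in Step 2 are legal with labels $\le t$, so by Lemma~\ref{lem:counter}(c) the loop ends after fewer than $2^{t+1}$ rounds. Since $h$ is total, the state at stage $s$ is a total recursive function of $(c,s)$. By the recursion theorem fix $c$ such that $\varphi_c(s)$ is the state at stage $s$ for the parameter $c$, and write $\gamma(i,t,H)$ for $\gamma(c,i,t,H)$. Let $Y_{i,t}(H)=\{y:t_i(y)=t,\ H_i(y)=H\}$, the recursive set of vertices that appear while block $i$ is in state $(t,H)$. Since $\gamma(i,t,H)\in Q'$ means that $\varphi_d((c,i,t,H),Q{\upharpoonright}u)$ outputs $1$ for some $u$,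
\begin{equation}\label{eq:ask}
\gamma(i,t,H)\in Q'\iff\exists j\le t\ \exists y\in Y_{i,t}(H)\ \bigl[j\notin L(H)\wedge y\in V_j\bigr].
\end{equation}

\subsection*{The graph and its cliques}
Let $D_i(s)=D(H_i(s))$. For $x<s$ put $x\sim s$ if and only if $x\in\bigcup_{i<\ell}D_i(s)$. This defines a recursive coloring $f$.

\begin{lemma}\label{lem:basic}
Let $i<\ell$.
\begin{enumerate}
\item[(a)] $t_i(s)\le s$, and $t_i(s)$ is nondecreasing in $s$. If block $i$ is reset at $s$, it changes at $s$.
\item[(b)] If $t_i(s)=t$ and $H_i(s)=H=((j_r,y_r))_{r<p}$, then $t\le y_0<\dots<y_{p-1}<s$, and $t_i(y_r)=t$ and $H_i(y_r)=H{\upharpoonright}r$ for all $r<p$.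
\item[(c)] $D_i(s)\subseteq[t_i(s),s)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The bound follows by induction on $s$; then a reset at $s>0$ gives $t_i(s)=s>t_i(s-1)$. (b) The pair $(j_r,y_r)$ was available for $H{\upharpoonright}r$ at stage $s$, which gives $y_r<s$, $t_i(y_r)=t$, $H_i(y_r)=H{\upharpoonright}r$, and $y_r\ge t$ by (a). For $r<q<p$, the vertex $y_r$ occurs in $H_i(y_q)=H{\upharpoonright}q$, so $y_r<y_q$ by the first inequality at stage $y_q$. (c) follows from (b).
\end{proof}

Part (b) is the reason for the condition $H_i(y)=H$ in availability. Wrong guesses may move a block back and forth between histories, but every vertex $y_r$ of a recorded history appeared in phase $r$ of that very history.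

\begin{lemma}\label{lem:clique}
Every $D_i(s)$ is independent, and $f$ has no clique of size $\ell+2$.
\end{lemma}

\begin{proof}
Let $t$, $H$, $p$ be as in Lemma~\ref{lem:basic}(b), and let $r<q<p$. We show that only block $i$ can join $y_r$ to $y_q$, and that it does so exactly if $r\in R_q$. By definition $y_r\sim y_q$ if and only if $y_r\in D_k(y_q)$ for some $k<\ell$.

For $k=i$, we have $D_i(y_q)=D(H{\upharpoonright}q)=\{y_m:m\in R_q\}$ with the $y_m$ distinct, so $y_r\in D_i(y_q)$ if and only if $r\in R_q$.

For $k<i$, block $k$ does not change at any $u\in(t,y_q]$, since this would reset block $i$ and give $t_i(y_q)\ge u>t$. So $D_k(y_q)=D_k(t)\subseteq[0,t)$, while $y_r\ge t$.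

For $k>i$, the histories $H_i(y_r)$ and $H_i(y_q)$ have different lengths, so block $i$ changes at some $u\in(y_r,y_q]$. This resets block $k$, so $t_k(y_q)\ge u>y_r$, and $y_r\notin D_k(y_q)$ by Lemma~\ref{lem:basic}(c).

Now $D_i(s)=\{y_m:m\in R_p\}$, and for $m<m'$ in $R_p$ Lemma~\ref{lem:counter}(b) gives $m\notin R_{m'}$, that is, $y_m\not\sim y_{m'}$. Finally, let $C$ be a finite clique with largest element $y$. Then $C\setminus\{y\}\subseteq\bigcup_{i<\ell}D_i(y)$, and mapping each $x\in C\setminus\{y\}$ to the least $i$ with $x\in D_i(y)$ is injective because the $D_i(y)$ are independent. So $|C|\le\ell+1$.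
\end{proof}

\subsection*{Blocks that settle}
Let $J$ be the set of $i<\ell$ such that from some stage on no block $i'\le i$ changes. It is an initial segment of $[0,\ell)$. If $i\notin I$, then $g_s(i)\ne g_{s-1}(i)$ for unboundedly many $s$ by Lemma~\ref{lem:clock}, so block $i$ changes unboundedly often. Hence $J\subseteq I$. For $i\in J$ let $t_i^\infty$ be the final value of $t_i$.

\begin{lemma}\label{lem:block}
Let $i\in I$, and suppose $i=0$ or $i-1\in J$. Then $i\in J$, and for every $j\le t_i^\infty$ the set $V_j$ is finite or not independent.
\end{lemma}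

\begin{proof}
By hypothesis and Lemma~\ref{lem:clock} there is $s_1$ such that block $i$ is not reset after $s_1$. Let $t=t_i(s_1)$, so that $t_i(s)=t$ for $s\ge s_1$. We define the history that block $i$ would compute with correct information. Call $(j,y)$ \emph{true} for $H$ if $y\in Y_{i,t}(H)$, $j\le t$, $j\notin L(H)$ and $\langle j,y\rangle\in Q$. Let $H^0=\emptyset$, and let $H^{n+1}=H^n{}^\frown(j,y)$ for the pair of least code that is true for $H^n$, if there is one. The statement ``$H^n$ exists'' says that some history of length $n$ passes, at each position, a test that is $\Delta_1(Q)$ because $A=(Q)_0$; so it is $\Sigma_1(Q)$. Each $H^n$ is legal with labels $\le t$, so $n<2^{t+1}$ by Lemma~\ref{lem:counter}(c). By $\mathsf{I}\Sigma_1(Q)$ and (T2) there is a largest $p$ such that $H^p$ exists. Write $H^p=((j_n,y_n))_{n<p}$; then $H^n=H^p{\upharpoonright}n$. No pair is true for $H^p$, since otherwise one of least code would define $H^{p+1}$. By \eqref{eq:ask}, $\gamma(i,t,H^n)\in Q'$ for $n<p$ and $\gamma(i,t,H^p)\notin Q'$.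

By Proposition~\ref{prop:low}(1) and Lemma~\ref{lem:settle} choose $s_0\ge s_1$, larger than all $y_n$, such that for all $s\ge s_0$ the guesses $h(\gamma(i,t,H^n),s)$, $n\le p$, are correct and $Q_s(z)=Q(z)$ for all $z\le\max_{n<p}\langle j_n,y_n\rangle$. Let $s\ge s_0$. By induction on $n\le p$, Step 2 for block $i$ passes through $H^n$. Indeed, at $H^n$ with $n<p$ the guess is $1$ and $(j_n,y_n)$ is available. An available pair of smaller code would have $Q(\langle j,y\rangle)=Q_s(\langle j,y\rangle)=1$ and so be true, against the choice of $(j_n,y_n)$. At $H^p$ the guess is $0$ and the loop ends. So $H_i(s)=H^p$ for all $s\ge s_0$, hence $i\in J$ and $t_i^\infty=t$.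

Let $j\le t$. If $j\notin L(H^p)$, then no $y\ge s_0$ lies in $V_j$, because $y\in Y_{i,t}(H^p)$ and $(j,y)$ is not true; so $V_j$ is finite. If $j\in L(H^p)$, then $j=j_m$ for some $m\in R_p$. The vertex $y_m<s_0$ lies in $V_j$, and $y_m\in D_i(y)$ for all $y\ge s_0$. If $V_j$ is infinite it contains such a $y$, and $y_m\sim y$.
\end{proof}

Since $I$ is a cut and $J\subseteq I$, Lemma~\ref{lem:block} gives $0\in J$, and $i\in J$ implies $i+1\in I$ and then $i+1\in J$. So $J$ is a cut bounded by $\ell$. It is defined by a condition of the form $\exists\forall$, and the next lemma rests on the observation that a common bound on the $t_i^\infty$ would remove the existential quantifier, which $\mathsf{I}\Sigma_1$ does not allow for a bounded cut.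

\begin{lemma}\label{lem:cofinal}
The numbers $t_i^\infty$, $i\in J$, are unbounded in $M$.
\end{lemma}

\begin{proof}
Suppose $t_i^\infty\le u$ for all $i\in J$, and let
\[
J'=\{m<\ell:\forall s>u\,\forall i\le m\ \, t_i(s)\ne s\},
\]
a bounded $\Pi_1$ set. It contains $J$: if $i\le m\in J$, then $i\in J$, and $t_i(s)=s>u$ would give $t_i^\infty\ge s>u$ by Lemma~\ref{lem:basic}(a). By (T2), $J'$ has a largest element $m$. Block $m$ is not reset at any $s>u$. By Step 1, first, $g_s(m)=g_{s-1}(m)$ for all $s>u$, so $m\in I$ by Lemma~\ref{lem:clock}; second, no block $i<m$ changes at any $s>u$, so $m=0$ or $m-1\in J$. Lemma~\ref{lem:block} gives $m\in J$. Then $m+1\in J\subseteq J'$, contradicting the choice of $m$.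
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:graph}]
The coloring $f$ is recursive and has no clique of size $\ell+2$ by Lemma~\ref{lem:clique}. Let $j\in M$. By Lemma~\ref{lem:cofinal} there is $i\in J$ with $j\le t_i^\infty$. Then $i\in I$, and $i=0$ or $i-1\in J$, so $V_j$ is finite or not independent by Lemma~\ref{lem:block}. Every set in $S$ is some $V_j$.
\end{proof}

\begin{remark}
The clique bound in Lemma~\ref{lem:clique} uses neither the cut nor the correctness of $h$. In this section $\mathsf{B}\Sigma_2(A)$ enters only in Lemma~\ref{lem:block}: through $\mathsf{I}\Sigma_1(Q)$, and in the choice of $s_0$, where finitely many guesses must be correct at once. That $I$ is $\Sigma_2(A)$ makes the clocks recursive. That $I$ is closed under successor and bounded by $\ell$ guarantees that a settled block $m$ has a next block $m+1<\ell$ whose clock stops, which is the last step of Lemma~\ref{lem:cofinal}.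
\end{remark}

\section{Proofs of the theorems}\label{sec:proofs}

\begin{proof}[Proof of Theorem~\ref{thm:local}]
Take $S$ from Proposition~\ref{prop:low}. It satisfies $\mathsf{RCA}_0+\mathsf{WKL}+\mathsf{B}\Sigma^0_2$ and contains $A$, hence $\Delta^0_1(A)\subseteq S$. Its $\Sigma^0_2$ sets are $\Sigma_2(Q)$, hence $\Sigma_2(A)$. The $\Sigma^0_2$ sets of $(M,\Delta^0_1(A))$ are among those of $(M,S)$, so they are $\Sigma_2(A)$ too. If (iii) holds, Proposition~\ref{prop:greedy} therefore applies to both models and gives (i) and (ii).

If (iii) fails, let $I$ be a $\Sigma_2(A)$ cut with $\ell\notin I$. Since $I$ contains $0$ and is closed under successor, $\ell\ge2$ and $\ell-2\notin I$, so $I\subseteq[0,\ell-2)$. Proposition~\ref{prop:graph} for $\ell-2$ gives $f\in\Delta^0_1(A)$ with no clique of size $\ell$ and no infinite independent set in $S$, hence none in $\Delta^0_1(A)$. So (i) and (ii) fail.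
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:gamma}]
(c)$\Rightarrow$(b): in every model of $\mathsf{RCA}_0+\mathsf{B}\Sigma^0_2+\Gamma$ the scheme $\mathsf{I}\Sigma^0_2$ holds, so the only $\Sigma^0_2$ cut is $M$, and Proposition~\ref{prop:greedy} gives $\mathsf{BRT}(\ell)$ for all $\ell$. (b)$\Rightarrow$(a) holds because the theory in (a) is larger.

(a)$\Rightarrow$(c): assume (a) and suppose that (c) fails. The proof in (a) uses only a finite set $\Gamma_0\subseteq\Gamma$. Let $(M,\mathcal{X})$ be a model of $\mathsf{RCA}_0+\mathsf{B}\Sigma^0_2+\Gamma$ in which an instance of $\mathsf{I}\Sigma^0_2$ fails. Let $A\in\mathcal{X}$ have among its columns the set parameters of this instance and one witness for each sentence $\exists X\,\theta$ in $\Gamma_0$. By Lemma~\ref{lem:model}, $(M,\Delta^0_1(A))\models\mathsf{RCA}_0+\mathsf{B}\Sigma^0_2$ and there is a $\Sigma_2(A)$ cut $I\ne M$. Let $S$ be as in Theorem~\ref{thm:local}. For $\ell\notin I$ condition (iii) fails, so $(M,S)\models\mathsf{RCA}_0+\mathsf{WKL}+\mathsf{B}\Sigma^0_2+\neg\mathsf{BRT}^2_2$. The witnesses lie in $\Delta^0_1(A)\subseteq S$, and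 the truth of the arithmetical formula $\theta$ depends only on $M$ and the witness; so $(M,S)\models\Gamma_0$. This contradicts (a).
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Apply Theorem~\ref{thm:gamma} with $\Gamma=\emptyset$. Condition (b) fails by \eqref{eq:known}, so (a) fails.
\end{proof}

The fact \eqref{eq:known} serves only to supply a model of $\mathsf{RCA}_0+\mathsf{B}\Sigma^0_2$ in which $\mathsf{I}\Sigma^0_2$ fails; from any such model the proof above produces a model of $\mathsf{RCA}_0+\mathsf{WKL}+\mathsf{B}\Sigma^0_2+\neg\mathsf{BRT}^2_2$ with the same numbers.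

\begin{remark}
The form of the sentences in $\Gamma$ is used once, to pass from $\mathcal{X}$ to $S$, which share $\Delta^0_1(A)$ but need not share any other set. The sentence $\mathsf{BRT}^2_2$ has the form $\forall X\,\exists Y\,\theta$ and cannot be placed in $\Gamma$, so Theorem~\ref{thm:gamma} makes no assertion on whether $\mathsf{RCA}_0+\mathsf{B}\Sigma^0_2+\mathsf{BRT}^2_2$ proves $\mathsf{I}\Sigma^0_2$.
\end{remark}

\begin{thebibliography}{9}

\bibitem{HP}
H\'ajek and Pudl\'ak, \emph{Metamathematics of First-Order Arithmetic}.

\bibitem{LP}
Quentin Le Hou\'erou and Ludovic Patey, \emph{The reverse mathematics of bounded Ramsey's theorem for pairs}, arXiv:2509.03688 (2025).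

\end{thebibliography}
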